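\title{Cutoff for the systematic simple exclusion process}

\begin{abstract}
In the systematic simple exclusion process, $k$ particles occupy a path with $n$ sites, and the edges are updated in sweeps from one end of the path to the other, each sweep starting at a randomly chosen end. With $k'=\min\{k,n-k\}$, we prove that the total variation mixing time is $\frac{n^3}{2\pi^2}\log k'+O_\varepsilon(n^3)$. This confirms the conjecture that the process has cutoff at $\frac{n^3}{2\pi^2}\log k'$ when $k'\to\infty$. The cutoff window has order exactly $n^3$, and cutoff occurs if and only if $k'\to\infty$. The upper and lower bounds hold for every fixed sequence of sweep directions. The upper bound uses a monotone coupling of height functions in which different levels use independent coins: an energy identity brings the expected gap down to the size of the equilibrium fluctuations, and the fluctuations of the area between the two heights then close the gap in $O(n^2)$ further sweeps.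
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The process and the question}

Let $n\ge2$ and $1\le k\le n-1$. A configuration of $k$ particles on the path $\{1,\dots,n\}$, with at most one particle per site, is an element of
\[
\Omega_{n,k}=\Big\{\xi\in\{0,1\}^n:\ \sum_{x=1}^n\xi(x)=k\Big\},
\]
where $\xi(x)=1$ means that site $x$ is occupied; an empty site is a \emph{hole}. To \emph{update} the edge $(x,x+1)$ is to swap the contents of its endpoints with probability $\frac12$ and to leave them unchanged otherwise, independently of everything else. The \emph{systematic simple exclusion process} runs in \emph{sweeps} of $n-1$ updates. At the start of each sweep a fair coin, independent of everything else, chooses a direction. A left-to-right sweep updates the edges $(1,2),(2,3),\dots,(n-1,n)$ in this order, and a right-to-left sweep updates them in the opposite order. This is the projection of the cyclic adjacent transposition shuffle of $n$ cards in which $k$ cards are regarded as particles and the others as holes. Time is counted in single updates,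 so a sweep takes $n-1$ units of time.

A swap is a bijection of $\Omega_{n,k}$, so every update preserves the uniform distribution $\mu$ on $\Omega_{n,k}$. Let $P_t(\xi,\cdot)$ be the law of the configuration at time $t$ started from $\xi$, and let $\|\nu-\mu\|=\frac12\sum_\eta|\nu(\eta)-\mu(\eta)|$ be the total variation distance. The mixing time
\[
t_{\mathrm{mix}}(\varepsilon)=\min\Big\{t:\ \max_{\xi\in\Omega_{n,k}}\|P_t(\xi,\cdot)-\mu\|\le\varepsilon\Big\},\qquad\varepsilon\in(0,1),
\]
is the first time at which the process is within $\varepsilon$ of equilibrium from every start. For a sequence $k=k(n)$ we say that there is \emph{cutoff} if $t_{\mathrm{mix}}(\varepsilon)=(1+o(1))\,t_{\mathrm{mix}}(\varepsilon')$ as $n\to\infty$ for all $\varepsilon,\varepsilon'\in(0,1)$: the distance falls from near $1$ to near $0$ in a time much shorter than the mixing time itself. Put $k'=\min\{k,n-k\}$.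

When $k\to\infty$ and $n-k\to\infty$, the following bounds are known for every $\varepsilon\in(0,1)$, with a universal constant $c$:
\begin{align}
t_{\mathrm{mix}}(1-\varepsilon)&\ge\frac{n^3}{2\pi^2}\log k'-\frac{n^3}{2\pi^2}\log\Big(\frac{c\log k'}{\varepsilon}\Big),\label{eq:known-lower}\\
t_{\mathrm{mix}}(\varepsilon)&\le(1+o(1))\,\frac{4n^3}{\pi^2}\log k'.\label{eq:known-upper}
\end{align}
The leading constants differ by a factor of $8$. The problem, posed in \cite{NN}, is to decide whether the lower bound is the sharp one, that is, whether the process has cutoff at $\frac{n^3}{2\pi^2}\log k'$.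

\subsection{Results}

\begin{theorem}\label{thm:cutoff}
If $k\to\infty$ and $n-k\to\infty$, then for every fixed $\varepsilon\in(0,1)$,
\[
t_{\mathrm{mix}}(\varepsilon)=(1+o(1))\,\frac{n^3}{2\pi^2}\log k'.
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
There is a universal constant $C$ with the following properties.
\begin{enumerate}
\item[(1)] For all $n\ge2$, $1\le k\le n-1$ and $\varepsilon\in(0,1)$,
\[
t_{\mathrm{mix}}(\varepsilon)\le\frac{n^3}{2\pi^2}\log k'+C\Big(1+\log\frac1\varepsilon\Big)n^3 .
\]
\item[(2)] For every $\varepsilon\in(0,1)$ there is $n(\varepsilon)$ such that for $n\ge n(\varepsilon)$ and $1\le k\le n-1$,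
\[
t_{\mathrm{mix}}(\varepsilon)\ge\frac{n^3}{2\pi^2}\Big(\log k'+\log\frac{1-\varepsilon}{\varepsilon}-C\Big).
\]
\item[(3)] Hence $t_{\mathrm{mix}}(\varepsilon)=\frac{n^3}{2\pi^2}\log k'+O_\varepsilon(n^3)$, and for $\varepsilon$ below a universal constant the window $t_{\mathrm{mix}}(\varepsilon)-t_{\mathrm{mix}}(1-\varepsilon)$ is of order exactly $n^3$. There is cutoff if and only if $k'\to\infty$.
\end{enumerate}
Parts (1) and (2) also hold if the sweep directions form an arbitrary deterministic sequence.
\end{theorem}

Theorem~\ref{thm:cutoff} follows from part (1) together with either \eqref{eq:known-lower} or part (2). Part (2) removes the $\log\log k'$ correction from \eqref{eq:known-lower}.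

\subsection{Why $\frac{n^3}{2\pi^2}\log k'$}\label{sec:heuristic}

The following computation is a heuristic and is not used in the proofs. Follow a single particle, far from the ends, through a left-to-right sweep. If it starts at $x$, the update of $(x-1,x)$ moves it to $x-1$ with probability $\frac12$, and no later update touches it. Otherwise the sweep carries it to the right until the first update that does not swap. Its displacement is $-1$ with probability $\frac12$ and $j\ge0$ with probability $2^{-j-2}$. Since $\sum_jj2^{-j}=2$ and $\sum_jj^22^{-j}=6$, the mean is $-\frac12+\frac24=0$ and the variance is $\frac12+\frac64=2$; a right-to-left sweep is the mirror image. On the scale of the path, one sweep is therefore one unit of time for the heat equation $\partial_T=\partial_x^2$.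

Now let $k\le n/2$ and let $N_x$ be the number of particles in $\{1,\dots,x\}$. An update averages the expected occupations of its two endpoints, so $\mathbb E N_x-kx/n$ follows the same heat equation, pinned to $0$ at $x=0$ and $x=n$. Its slowest mode is $\sin(\pi x/n)$, which decays at rate $\pi^2/n^2$ per sweep. If the particles start packed at the left end, then $\mathbb E N_x-kx/n$ is of order $k$ in the bulk, and of order $k\,e^{-\pi^2T/n^2}$ after $T$ sweeps. Under $\mu$ the variable $N_x$ is hypergeometric, with standard deviation of order $\sqrt k$ in the bulk. The bias is visible as long as $k\,e^{-\pi^2T/n^2}\gg\sqrt k$, that is, up to $T\approx\frac{n^2}{2\pi^2}\log k$, or time $\frac{n^3}{2\pi^2}\log k$. Changing $T$ by $n^2$ changes the ratio of bias to fluctuation by a constant factor, which suggests a window of $n^2$ sweeps. The window is negligible against the mixing time exactly when $\log k\to\infty$.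

\subsection{The shape of the proof}

The lower bound makes this heuristic rigorous. The upper bound has to show that nothing other than this bias delays mixing. We couple two ordered height functions and watch the area $A$ between them, an integer that vanishes when they have merged. The expected area is at most of order $nk\,e^{-\pi^2T/n^2}$, and waiting until this is below $1$ takes $\frac{n^2}{\pi^2}\log(nk)$ sweeps, at least twice too many. So we use the mean only until $A$ is of order $n\sqrt k$ (Section~\ref{sec:linear}). From then on we use that $A$ is a nonnegative supermartingale whose fluctuations are large enough to drive it to $0$ in $O(n^2)$ sweeps (Sections~\ref{sec:noise} and~\ref{sec:coalescence}). Section~\ref{sec:coupling} sets up the coupling, Section~\ref{sec:one} carries out the fluctuation argument for one particle, and Section~\ref{sec:concentration} provides the concentration bounds used in both directions. Sections~\ref{sec:lower} and~\ref{sec:window} prove parts (2) and (3) of Theorem~\ref{thm:sharp}; they are not needed for Theorem~\ref{thm:cutoff}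 if one uses \eqref{eq:known-lower}.

Throughout, $c,C>0$ are universal constants that may change from line to line, numbered constants keep their values, and $\theta=\pi/n$.

\section{Heights and the level-by-level coupling}\label{sec:coupling}

\subsection{Two reductions}\label{sec:reductions}

The map $\xi\mapsto1-\xi$ commutes with swaps and sends the uniform law on $\Omega_{n,k}$ to the uniform law on $\Omega_{n,n-k}$. So the processes with $k$ and with $n-k$ particles have the same mixing times, and \emph{we assume from now on that $1\le k\le n/2$, so that $k=k'$}.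

Let $\omega$ be the sequence of sweep directions and $P_t^\omega(\xi,\cdot)$ the law at time $t$ given $\omega$. Since $\omega$ is independent of the swaps, $P^\omega_t$ is the law of the process with the deterministic directions $\omega$, and $P_t(\xi,\cdot)=\mathbb E_\omega P_t^\omega(\xi,\cdot)$. The norm is convex, so
\begin{equation}\label{eq:quench}
\|P_t(\xi,\cdot)-\mu\|\le\mathbb E_\omega\|P_t^\omega(\xi,\cdot)-\mu\|,
\end{equation}
and an upper bound that is uniform in $\omega$ is an upper bound for the process. \emph{Until Section~\ref{sec:lower}, $\omega$ is fixed and arbitrary}, and $\mathbb P$, $\mathbb E$ refer to the remaining randomness. Sweeps are numbered $T=0,1,2,\dots$; sweep $T$ starts at time $(n-1)T$, and a subscript $T$ denotes the state at that time.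

\subsection{Heights}

A configuration $\eta$ is encoded by its height function $N_x=\sum_{y\le x}\eta(y)$, $0\le x\le n$, with $N_0=0$ and $N_n=k$. Updating the edge $(x,x+1)$, which we call \emph{update $x$}, changes only $N_x$. Put $\Sigma=N_{x-1}+N_{x+1}$. Since $N_{x+1}-N_{x-1}\in\{0,1,2\}$ is the number of particles on the edge, the edge carries exactly one particle if and only if $\Sigma$ is odd; we then say that the configuration is \emph{active} at the update. If it is active, then $N_{x+1}=N_{x-1}+1$, the particle ends at $x$ or at $x+1$ with probability $\frac12$ each, and the new height is $N_{x-1}+B$ with $B$ a fair bit. If it is inactive, then $N_x=\Sigma/2$ and nothing changes. In both cases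
\begin{equation}\label{eq:mean-update}
\mathbb E[N_x^{\mathrm{new}}\mid\text{past}]=\tfrac12(N_{x-1}+N_{x+1}),\qquad\lfloor\Sigma/2\rfloor\le N_x^{\mathrm{new}}\le\lceil\Sigma/2\rceil .
\end{equation}

\subsection{The coupling}

We run the process from all initial configurations at once. For each update take fresh independent fair bits $B_0,\dots,B_{k-1}$. A trajectory that is active at update $x$ with $N_{x-1}=\ell$ uses the bit $B_\ell$; here $\ell\le k-1$ because $N_{x+1}=\ell+1$. Each trajectory sees a fresh fair bit whenever it is active, so it has the correct law. Trajectories at the same level move together, which keeps them ordered; trajectories at different levels move independently, which makes their difference fluctuate.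

\begin{lemma}\label{lem:monotone}
If $N\le\tilde N$ everywhere before an update, then also after it.
\end{lemma}

\begin{proof}
At update $x$ we have $\Sigma\le\tilde\Sigma$. If $\Sigma$ or $\tilde\Sigma$ is even, then $\lceil\Sigma/2\rceil\le\lfloor\tilde\Sigma/2\rfloor$, and \eqref{eq:mean-update} gives $N_x^{\mathrm{new}}\le\tilde N_x^{\mathrm{new}}$. If both are odd and equal, then $N_{x\pm1}=\tilde N_{x\pm1}$ and both trajectories use the same bit. If both are odd and $\tilde\Sigma\ge\Sigma+2$, then $\tilde N_{x-1}=(\tilde\Sigma-1)/2\ge N_{x-1}+1$, so $N_x^{\mathrm{new}}\le N_{x-1}+1\le\tilde N_{x-1}\le\tilde N_x^{\mathrm{new}}$.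
\end{proof}

Let $N^{\max}$ start from $x\mapsto\min(x,k)$ (particles at $1,\dots,k$), let $N^{\min}$ start from $x\mapsto\max(0,x-n+k)$ (particles at $n-k+1,\dots,n$), let $N^\xi$ start from $\xi$, and let $N^{\mathrm{st}}$ start from $\mu$, independently of the bits. Then $N^{\mathrm{st}}$ has law $\mu$ at all times, and every trajectory stays between $N^{\min}$ and $N^{\max}$. Recall the coupling inequality: if $X$ and $Y$ are defined on one probability space with laws $\nu$ and $\mu$, then $\|\nu-\mu\|\le\mathbb P(X\ne Y)$. If $N^{\max}_T=N^{\min}_T$, then $N^\xi_T=N^{\mathrm{st}}_T$, so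
\begin{equation}\label{eq:coupling}
\max_\xi\|P^\omega_{(n-1)T}(\xi,\cdot)-\mu\|\le\mathbb P(N_T^{\max}\ne N_T^{\min})\le\mathbb P(N_T^{\max}\ne N_T^{\mathrm{st}})+\mathbb P(N_T^{\mathrm{st}}\ne N_T^{\min}).
\end{equation}
The last step looks wasteful, but it gives pairs in which one member has the known law $\mu$. We will need this to know that particles and holes are well interleaved.

\subsection{Noisy updates}

Let $N^-\le N^+$ be two coupled trajectories and $d=N^+-N^-\ge0$, so $d_0=d_n=0$. Once $d\equiv0$ the trajectories agree forever. By \eqref{eq:mean-update},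
\begin{equation}\label{eq:d-update}
d_x^{\mathrm{new}}=\tfrac12(d_{x-1}+d_{x+1})+\zeta_x,\qquad\mathbb E[\zeta_x\mid\text{past}]=0,
\end{equation}
where the past consists of the initial configurations and all earlier bits. If both trajectories are active, then $d_{x-1}=d_{x+1}$. So there are four cases.
\begin{itemize}
\item Both inactive: $\zeta_x=0$ and $d_x=d_x^{\mathrm{new}}=\frac12(d_{x-1}+d_{x+1})$.
\item Exactly one active: $\zeta_x=\pm\frac12$ with probability $\frac12$ each.
\item Both active at the same level, $d_{x-1}=d_{x+1}=0$: the bit is shared and $\zeta_x=0$.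
\item Both active at different levels, $d_{x-1}=d_{x+1}>0$: $\zeta_x$ is a difference of two independent bits, equal to $-1,0,1$ with probabilities $\frac14,\frac12,\frac14$.
\end{itemize}
An update in the second or fourth case is called \emph{noisy}. Whether an update is noisy is determined by the state just before it. At a noisy update $|\zeta_x|\le1$ and $\mathbb E[\zeta_x^2\mid\text{past}]\ge\frac14$; at any other update $\zeta_x=0$.

\begin{lemma}\label{lem:criteria}
Suppose that $\max(d_{x-1},d_{x+1})>0$ at the time of update $x$. The update is noisy in each of the following cases: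
\begin{enumerate}
\item[(F1)] $d_x=0$ just before the update;
\item[(F2)] $d_x^{\mathrm{new}}=0$;
\item[(F3)] $N^+$ or $N^-$ is active.
\end{enumerate}
\end{lemma}

\begin{proof}
The hypothesis excludes the third case. So if the update is not noisy, both trajectories are inactive and $d_x=d_x^{\mathrm{new}}=\frac12(d_{x-1}+d_{x+1})>0$, which contradicts each of (F1)--(F3).
\end{proof}

With one common bit for all levels the coupling would still be monotone, but the fourth case would have $\zeta_x=0$ and (F3) would fail. This is the reason for the independent bits.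

\emph{Reflection.} Relabel site $y$ as $n+1-y$. Then edge $x$ becomes edge $n-x$, the heights become $k-N_{n-x}$, the two trajectories exchange roles, and $d_x$ becomes $d_{n-x}$. Activity, noisiness, \eqref{eq:d-update} and Lemma~\ref{lem:criteria} are preserved, and a right-to-left sweep becomes a left-to-right sweep. Statements about a single sweep that use only these ingredients are therefore proved for left-to-right sweeps.

\subsection{The area over one sweep}

Consider one sweep. Let $d$ and $d'$ be the differences at its start and end, and let $A=\sum_xd_x$ and $A'=\sum_xd'_x$ be the areas. The area is not a martingale from update to update, since by \eqref{eq:d-update} its conditional increment is $\frac12(d_{x-1}+d_{x+1})-d_x$. The right object is the prediction of the final area. Let $\mathcal F_j$ be the past after $j$ updates of the sweep and put $Z_j=\mathbb E[A'\mid\mathcal F_j]$, so $Z_j\ge0$ and $Z_{n-1}=A'$.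

\begin{lemma}\label{lem:Z}
We have $Z_0\le A-d_1$ for a left-to-right sweep and $Z_0\le A-d_{n-1}$ for a right-to-left sweep. The martingale $Z$ changes only at noisy updates. If the $j$-th update is noisy, then $|Z_j-Z_{j-1}|\le2$ and $\mathbb E[(Z_j-Z_{j-1})^2\mid\mathcal F_{j-1}]\ge\frac14$.
\end{lemma}

\begin{proof}
Take a left-to-right sweep. At update $x$ the left neighbor already has its final value, the right neighbor still has its initial value, and the result is final. So $d'_x=\frac12d'_{x-1}+\big(\frac12d_{x+1}+\zeta_x\big)$ with $d'_0=0$, which gives $d'_y=\sum_{x\le y}2^{-(y-x)}\big(\frac12d_{x+1}+\zeta_x\big)$. Summing over $y$,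
\[
A'=\sum_{x=1}^{n-1}c_x\big(\tfrac12d_{x+1}+\zeta_x\big),\qquad c_x=\sum_{i=0}^{n-1-x}2^{-i}\in[1,2).
\]
Since $\zeta_x$ is $\mathcal F_x$-measurable with $\mathbb E[\zeta_x\mid\mathcal F_{x-1}]=0$, we get $Z_0=\frac12\sum_xc_xd_{x+1}\le\sum_{x=1}^{n-1}d_{x+1}=A-d_1$ and $Z_j-Z_{j-1}=c_j\zeta_j$. The claims follow from the properties of $\zeta_j$.
\end{proof}

\section{One particle}\label{sec:one}

For $k=1$ the fluctuation argument can be done by hand. Take $N^+=N^{\max}$ and $N^-=N^{\min}$, with particles at positions $a\le b$. Then $d_x=1$ for $a\le x<b$ and $d_x=0$ otherwise, and the area $A=b-a\le n-1$ is the distance between the particles. While $a<b$, an update is noisy exactly when its edge carries one of the two particles but not the other. If the edge carries both, the shared bit $B_0$ puts them on the same site.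

Take a left-to-right sweep with $a<b$ at the start. If $a\ge2$, then neither particle has moved before update $a-1$, whose edge carries only the first particle, so the sweep contains a noisy update. If $a=1$, then $d_1=1$ and $Z_0\le A-1$ by Lemma~\ref{lem:Z}: the wall pushes the particles together. To put the two mechanisms on one scale, let $g(s)=2ns-s^2$, which is increasing on $[0,n]$, and note that $0\le Z_j\le n-1$. Since $Z$ is a martingale,
\[
\mathbb E[g(Z_j)-g(Z_{j-1})\mid\mathcal F_{j-1}]=-\mathbb E[(Z_j-Z_{j-1})^2\mid\mathcal F_{j-1}]\le-\tfrac14\mathbf 1\{\text{update $j$ is noisy}\}.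
\]
If $a\ge2$, summing over the sweep gives $\mathbb E[g(A')\mid\mathcal F_0]\le g(Z_0)-\frac14\le g(A)-\frac14$. If $a=1$, it gives $\mathbb E[g(A')\mid\mathcal F_0]\le g(A-1)=g(A)-(2n-2A+1)\le g(A)-1$. By reflection the bound $g(A)-\frac14$ holds for both directions. Summing over sweeps, $\frac14\sum_{T<T_0}\mathbb P(A_T\ge1)\le g(A_0)\le n^2$. The events $\{A_T\ge1\}$ decrease, so $\mathbb P(A_{T_0}\ge1)\le4n^2/T_0$: one particle mixes in $O(n^2)$ sweeps.

For general $k$, three things change. First, the initial area between $N^{\max}$ and $N^{\min}$ is $k(n-k)$, and one noisy update per sweep would give a bound of order $(nk)^2$ sweeps; the drift has to reduce the area to $n\sqrt k$ first. Second, a martingale at height $a$ with variance $\sigma^2$ per step needs about $a^2/\sigma^2$ steps to reach $0$, so at height $n\sqrt k$ we need about $k$ noisy updates per sweep. Third, as the area shrinks, fewer noisy updates can be guaranteed, so the potential must balance all scales of $A$ between $1$ and $n\sqrt k$; a concave power of $A$ will replace $g$.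

\section{Decay of the mean}\label{sec:linear}

From here to the end of Section~\ref{sec:coalescence}, $(N^+,N^-)$ is one of the pairs $(N^{\max},N^{\mathrm{st}})$ and $(N^{\mathrm{st}},N^{\min})$. Let $v_T(x)=\mathbb E\,d_T(x)$. By \eqref{eq:d-update}, update $x$ replaces $v(x)$ by $\frac12(v(x-1)+v(x+1))$. Equivalently, the increments $u(x)=v(x)-v(x-1)$, $1\le x\le n$, which sum to $0$, are averaged over the edge: $u(x)$ and $u(x+1)$ are both replaced by their mean.

The two sweep maps on $v\in\mathbb R^{n-1}$ are not symmetric and need not share eigenvectors. For $n=3$ they are $(v_1,v_2)\mapsto(\frac12v_2,\frac14v_2)$, with eigenvectors $(1,0)$ and $(2,1)$, and $(v_1,v_2)\mapsto(\frac14v_1,\frac12v_1)$, with eigenvectors $(0,1)$ and $(1,2)$. For an arbitrary sequence of directions we need a quantity that both maps contract at the sharp rate, and the energy $\mathcal E=\sum_{x=1}^nu(x)^2$ does this.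

Let $U$ be the shift $(Uv)(x)=v(x-1)$ on $\mathbb R^{n-1}$, with $v(0)=v(n)=0$, so that $(U^\top v)(x)=v(x+1)$. Let $\Gamma=I-\frac12(U+U^\top)$. The vectors $(\sin j\theta x)_{x}$, $1\le j\le n-1$, are eigenvectors of $\Gamma$ with eigenvalues $1-\cos j\theta\in[\lambda,2]$, where $\lambda=1-\cos\theta>0$. Expanding the squares gives $\mathcal E=2v^\top\Gamma v$, and $(\Gamma v)(x)=\frac12(u(x)-u(x+1))$. Write $|\cdot|$ for the Euclidean norm, $|\nabla u|^2=\sum_{x=1}^{n-1}(u(x)-u(x+1))^2$, and
\[
\kappa=\tfrac12\log(1+4\lambda).
\]
For symmetric matrices, $G\le H$ means that $H-G$ is positive semidefinite; if $G$ is positive definite and $G\le H$, then $H^{-1}\le G^{-1}$.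

\begin{lemma}[Energy identity]\label{lem:energy}
Let $v\mapsto v'$ be one sweep in either direction and $z=v-v'$. Then $\mathcal E-\mathcal E'=2|z|^2$. Moreover $\mathcal E'\le e^{-2\kappa}\mathcal E$ and $\mathcal E-\mathcal E'\ge\frac29|\nabla u|^2$.
\end{lemma}

\begin{proof}
Left to right, $v'(x)=\frac12(v'(x-1)+v(x+1))$, that is, $Mv'=\frac12U^\top v$ with the invertible triangular matrix $M=I-\frac12U$. Since $M-\frac12U^\top=\Gamma$, we get $Mz=\Gamma v$. Using $v'=v-z$ and $M+M^\top=I+\Gamma$,
\[
v^\top\Gamma v-v'^\top\Gamma v'=2z^\top\Gamma v-z^\top\Gamma z=z^\top(M+M^\top)z-z^\top\Gamma z=|z|^2,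
\]
which is the identity. Next, $|z|^2=(\Gamma v)^\top(MM^\top)^{-1}\Gamma v$, and $MM^\top=\Gamma+\frac14UU^\top\le\Gamma+\frac14I$ because $UU^\top$ is a coordinate projection. Hence $|z|^2\ge v^\top\Gamma(\Gamma+\frac14I)^{-1}\Gamma v$. Diagonalize $\Gamma$. For an eigenvalue $\gamma\in[\lambda,2]$ we have $\frac{\gamma^2}{\gamma+1/4}\ge\frac{\lambda}{\lambda+1/4}\gamma$ and $\frac{\gamma^2}{\gamma+1/4}\ge\frac49\gamma^2$. The first bound gives $\mathcal E'\le\frac{1/4}{\lambda+1/4}\mathcal E=e^{-2\kappa}\mathcal E$. The second gives $\mathcal E-\mathcal E'\ge\frac89|\Gamma v|^2=\frac29|\nabla u|^2$. Right to left, $M^\top v'=\frac12Uv$, so $M^\top z=\Gamma v$; the same computation applies with $M^\top M=\Gamma+\frac14U^\top U\le\Gamma+\frac14I$.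
\end{proof}

The rate $\kappa$ agrees with the heuristic rate $\theta^2$ to leading order. From $\log(1+y)\ge y-y^2/2$ and $\frac{\theta^2}2-\frac{\theta^4}{24}\le\lambda\le\frac{\theta^2}2$ we get $\kappa\ge2\lambda-4\lambda^2\ge\theta^2-\frac{13}{12}\theta^4$. For $n\ge4$ we have $\frac{13}{12}\theta^2\le0.67$, so $1/\kappa\le\theta^{-2}(1+C\theta^2)$; for $n=2,3$, $1/\kappa$ is a fixed number. Thus for all $n\ge2$,
\begin{equation}\label{eq:kappa}
\kappa\ge2\lambda-4\lambda^2,\qquad\frac1\kappa\le\frac{n^2}{\pi^2}+C .
\end{equation}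

Contraction alone is not enough. For our pairs $u_0=\eta^{\max}-k/n$ or $u_0=k/n-\eta^{\min}$, where $\eta^{\max},\eta^{\min}$ are the extreme configurations, so
\begin{equation}\label{eq:initial}
\|u_0\|_1=2k(1-k/n)\le2k,\qquad\mathcal E_0=k(1-k/n)\le k .
\end{equation}
Since $u$ has zero sum, $v(x)=\sum_{y\le x}u(y)\le\frac12\|u\|_1\le\frac12\sqrt{n\mathcal E}$. Contraction from time $0$ gives $v_T\le\frac12\sqrt{nk}\,e^{-\kappa T}$, which reaches $\sqrt k$ only after $\frac{1}{2\kappa}\log n$ sweeps, too late when $\log k$ is much smaller than $\log n$. The initial profile $u_0$ is concentrated on $k$ sites, and its energy falls much faster while it spreads out. The next lemma captures this with a Nash-type inequality.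

\begin{lemma}\label{lem:nash}
If $u_0$ has zero sum and $\|u_0\|_1\le b$, then $\mathcal E_T\le3b^2/\sqrt T$ for $T\ge1$.
\end{lemma}

\begin{proof}
Averaging over an edge preserves the zero sum and does not increase $\|u\|_1$. Let $u=u_T$. If $u(x)\ne0$, there is $y$ with $u(y)$ of the opposite sign. For real $\alpha,\beta$ we have $\big|\alpha|\alpha|-\beta|\beta|\big|\le|\alpha-\beta|(|\alpha|+|\beta|)$: this is an equality for equal signs and reads $\alpha^2+\beta^2\le(|\alpha|+|\beta|)^2$ for opposite signs. Telescoping from $x$ to $y$ and applying the Cauchy--Schwarz inequality,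
\[
u(x)^2\le\big|u(x)|u(x)|-u(y)|u(y)|\big|\le\sum_{j=1}^{n-1}|u(j)-u(j+1)|\,\big(|u(j)|+|u(j+1)|\big)\le2|\nabla u|\,|u| .
\]
Therefore $|u|^4\le\|u\|_\infty^2\|u\|_1^2\le2|\nabla u|\,|u|\,b^2$, that is, $|\nabla u|^2\ge\mathcal E^3/(4b^4)$. By Lemma~\ref{lem:energy}, $y_T=\mathcal E_T/b^2$ satisfies $0\le y_{T+1}\le y_T(1-y_T^2/18)$. If $y_{T+1}>0$, then $y_T^2/18<1$, and $(1-s)^{-2}\ge1+2s$ for $s<1$ gives $y_{T+1}^{-2}\ge y_T^{-2}+\frac19$. So either $y_T=0$ or $y_T^{-2}\ge T/9$.
\end{proof}

With $b=2k$ we get $\mathcal E_{n^2}\le12k^2/n$, which is the energy scale of a profile of total mass of order $k$ spread over all $n$ sites. Lemma~\ref{lem:energy} and $v\le\frac12\sqrt{n\mathcal E}$ then give, for $T\ge n^2$,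
\begin{equation}\label{eq:decay}
\mathcal E_T\le\frac{12k^2}n\,e^{-2\kappa(T-n^2)},\qquad v_T(x)\le2k\,e^{-\kappa(T-n^2)} .
\end{equation}

\section{Comparison with independent particles}\label{sec:concentration}

A bound on the mean of $d$ does not prevent the area from sitting in a few tall columns, where it would produce few noisy updates. To exclude this we need each height to be concentrated on scale $\sqrt k$. The lower bound needs a variance estimate of the same kind. Both come from comparing with $k$ independent particles.

For an edge $e=\{x,x+1\}$ let $Q_e$ be the operator on functions on $\{1,\dots,n\}$ that replaces the values at $x$ and $x+1$ by their mean. For a sequence of updates $e_1,\dots,e_m$ put $Q=Q_{e_1}\cdots Q_{e_m}$; then $(Qh)(y)$ is the expectation of $h$ at the final position of a single particle started at $y$. We write $y\in\xi$ for $\xi(y)=1$.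

\begin{lemma}\label{lem:product}
Start from a deterministic $\xi$, perform the updates $e_1,\dots,e_m$, and let $\eta$ be the final configuration. For every $h>0$ and every real $\Psi$ on $\{1,\dots,n\}$,
\[
\mathbb E\prod_{x\in\eta}h(x)\le\prod_{y\in\xi}(Qh)(y),\qquad\mathbb E\sum_{x\in\eta}\Psi(x)=\sum_{y\in\xi}(Q\Psi)(y).
\]
\end{lemma}

\begin{proof}
Consider one update of $e=\{x,x+1\}$; off $e$ we have $Q_eh=h$. With no particle on $e$ both statements are equalities. With one particle on $e$, it ends at either endpoint with probability $\frac12$, and again both are equalities. With two particles the configuration does not change, $h(x)h(x+1)\le\big(\frac{h(x)+h(x+1)}2\big)^2=(Q_eh)(x)(Q_eh)(x+1)$, and $\Psi(x)+\Psi(x+1)=(Q_e\Psi)(x)+(Q_e\Psi)(x+1)$. Condition on the state before the last update, apply this with $e=e_m$, and repeat with $Q_{e_m}h$ and $Q_{e_m}\Psi$ in place of $h$ and $\Psi$, down to the first update.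
\end{proof}

\begin{corollary}\label{cor:concentration}
Let $\eta$ be the configuration obtained from a deterministic start by a fixed sequence of updates, or let $\eta$ have law $\mu$. Let $N$ be its height function.
\begin{enumerate}
\item[(i)] For all $x$ and $\rho\ge0$, $\mathbb P(|N_x-\mathbb EN_x|\ge\rho)\le2e^{-2\rho^2/k}$, and $\mathbb E|N_x-\mathbb EN_x|^3\le Ck^{3/2}$.
\item[(ii)] For every real $\Psi$, $\operatorname{Var}\big(\sum_y\Psi(y)\eta(y)\big)\le k\|\Psi\|_\infty^2$.
\end{enumerate}
\end{corollary}

\begin{proof}
Start from a deterministic $\xi$. For (i) take $h=e^{s\mathbf 1_{[1,x]}}$ with $s\in\mathbb R$, and let $\alpha_y=(Q\mathbf 1_{[1,x]})(y)\in[0,1]$. By Lemma~\ref{lem:product}, $\mathbb Ee^{sN_x}\le\prod_{y\in\xi}(1+(e^s-1)\alpha_y)$ and $\mathbb EN_x=\sum_{y\in\xi}\alpha_y$. Hoeffding's lemma for a Bernoulli variable with mean $\alpha$ states that $1+(e^s-1)\alpha\le e^{s\alpha+s^2/8}$. Hence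
\begin{equation}\label{eq:mgf}
\mathbb Ee^{s(N_x-\mathbb EN_x)}\le e^{ks^2/8},\qquad s\in\mathbb R .
\end{equation}
For (ii) let $\Phi=\sum_y\Psi(y)\eta(y)$ and take $h=e^{s\Psi}$. Lemma~\ref{lem:product} gives $\log\mathbb Ee^{s\Phi}\le\sum_{y\in\xi}\log(Qe^{s\Psi})(y)$. As $s\to0$ the two sides are
\[
s\,\mathbb E\Phi+\tfrac{s^2}2\operatorname{Var}\Phi+O(s^3)\quad\text{and}\quad\sum_{y\in\xi}\Big(s\,Q\Psi+\tfrac{s^2}2\big(Q\Psi^2-(Q\Psi)^2\big)\Big)(y)+O(s^3).
\]
The terms of order $s$ agree by the second part of the lemma. Dividing by $s^2/2$ and letting $s\to0$ gives $\operatorname{Var}\Phi\le\sum_{y\in\xi}(Q\Psi^2)(y)\le k\|\Psi\|_\infty^2$.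

To reach $\mu$, run only left-to-right sweeps from $\xi$ and observe the chain after each sweep. It is irreducible, because with positive probability a sweep performs one prescribed adjacent swap and no other, and aperiodic, because a sweep may perform no swap. It preserves $\mu$. An irreducible aperiodic chain on a finite set converges in law to its stationary distribution, so \eqref{eq:mgf} and (ii) pass to the limit.

Finally, \eqref{eq:mgf} and Markov's inequality with $s=\pm4\rho/k$ give the tail bound, and
\[
\mathbb E|N_x-\mathbb EN_x|^3\le\int_0^\infty3\rho^2\cdot2e^{-2\rho^2/k}\,d\rho=k^{3/2}\int_0^\infty6s^2e^{-2s^2}\,ds.\qedhere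
\]
\end{proof}

\section{Noise in one sweep}\label{sec:noise}

We return to a single sweep, with the notation $d,d',A,A',\mathcal F_j,Z_j$ of Section~\ref{sec:coupling}. We count noisy updates that must occur whatever the bits are, given the state at the start. The first count is the dichotomy of Section~\ref{sec:one}.

\begin{lemma}\label{lem:one-noise}
If $A\ge1$, then either $Z_0\le A-1$ or the sweep surely contains a noisy update.
\end{lemma}

\begin{proof}
Take a left-to-right sweep. If $d_1\ge1$, then $Z_0\le A-1$ by Lemma~\ref{lem:Z}. Otherwise let $a\ge2$ be the smallest index with $d_a>0$. Just before update $a-1$ the values at $a-1$ and $a$ are still $d_{a-1}=0$ and $d_a>0$, so the update is noisy by (F1).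
\end{proof}

To find many noisy updates we localize. Where $d$ vanishes next to a positive value, (F1) and (F2) apply. Where $d$ is positive throughout, (F3) applies as soon as the stationary trajectory is active, and this is forced if it has both a particle and a hole nearby. For an integer $w\ge3$, split the edge indices $\{1,\dots,n-1\}$ into consecutive \emph{blocks} of length $w$, the last one possibly shorter. All blocks but the first and the last are \emph{interior}; an interior block $J=[p,q]$ has length $w$ and satisfies $2\le p<q\le n-2$. It is \emph{mixed} if, at the start of the sweep, the stationary configuration has both a particle and a hole among the $w-1$ sites $p+1,\dots,q$. These are the sites shared by two edges of $J$, so the notion is invariant under reflection. Let $Y$ be the number of mixed interior blocks that meet $\{x:d_x>0\}$.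

\begin{lemma}\label{lem:many-noise}
The sweep surely contains at least $Y/2$ noisy updates.
\end{lemma}

\begin{proof}
Let $J=[p,q]$ be an interval with $2\le p<q\le n-2$ that is mixed and meets $\{d>0\}$. We show that a left-to-right sweep has a noisy update with index in $[p-1,q]$. By reflection, a right-to-left sweep then has one with index in $[p,q+1]$. For disjoint blocks, each index lies in at most two of these enlarged intervals, and the lemma follows.

\emph{Case $d>0$ on all of $J$.} Updates $1,\dots,p-1$ touch only the sites $1,\dots,p$. Let $\sigma\in\{0,1\}$ be the content of site $p$ in the stationary configuration just before update $p$. Since $J$ is mixed, there is a first site $y\in\{p+1,\dots,q\}$ whose content differs from $\sigma$. The sites $p,\dots,y-1$ all have content $\sigma$, so updates $p,\dots,y-2$ do not change the stationary configuration, and it is active at update $y-1$. At that moment the value at index $y$ is still $d_y>0$, since $y\in J$. The update is noisy by (F3).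

\emph{Case $d$ vanishes somewhere on $J$.} There are $i,i+1\in J$ such that exactly one of $d_i,d_{i+1}$ is $0$. If $d_i=0<d_{i+1}$, update $i$ is noisy by (F1). Let $d_i>0=d_{i+1}$. If $d'_i>0$, then update $i+1$ sees the old value $0$ and the left neighbor $d'_i>0$, and (F1) applies. If $d'_i=0<d'_{i-1}$, then update $i$ has result $0$ and a positive left neighbor, and (F2) applies. If $d'_i=d'_{i-1}=0$, then update $i-1$, which exists because $i-1\ge p-1\ge1$, has result $0$ and right neighbor $d_i>0$, and (F2) applies.
\end{proof}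

We convert noise into decrease of the concave increasing potential
\[
\varphi(a)=(a+4)^{1/4}-4^{1/4},\qquad0\le\varphi(a)\le a^{1/4}\quad(a\ge0).
\]
The shift by $4$ makes the jumps of $Z$, which are at most $2$, small relative to the argument; the exponent is explained in Remark~\ref{rem:exponent}.

\begin{lemma}\label{lem:potential}
Always $\mathbb E[\varphi(A')\mid\mathcal F_0]\le\varphi(A)$. If $A\ge1$, then for every block length $w\ge3$,
\begin{equation}\label{eq:drop}
\mathbb E[\varphi(A')\mid\mathcal F_0]\le\varphi(A)-c\,\max(1,Y)\,A^{-7/4}.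
\end{equation}
\end{lemma}

The dynamics do not involve $w$, so in \eqref{eq:drop} we may choose $w$ after seeing $A$.

\begin{proof}
By Jensen's inequality and Lemma~\ref{lem:Z}, $\mathbb E[\varphi(A')\mid\mathcal F_0]\le\varphi(Z_0)\le\varphi(A)$.

For $|y|\le\frac12$ the second derivative of $(1+y)^{1/4}$ is at most $-\frac3{16}\big(\frac32\big)^{-7/4}\le-0.09$, so $(1+y)^{1/4}\le1+\frac y4-\frac{y^2}{25}$. Suppose that the $j$-th update is noisy, and put $y=(Z_j-Z_{j-1})/(Z_{j-1}+4)$. By Lemma~\ref{lem:Z}, $|y|\le\frac12$, the conditional mean of $y$ is $0$, and its conditional second moment is at least $\frac14(Z_{j-1}+4)^{-2}$. Since $(Z_j+4)^{1/4}=(Z_{j-1}+4)^{1/4}(1+y)^{1/4}$,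
\[
\mathbb E[\varphi(Z_j)\mid\mathcal F_{j-1}]\le\varphi(Z_{j-1})-\tfrac1{100}(Z_{j-1}+4)^{-7/4}.
\]
At other updates $\varphi(Z)$ does not change. Let $m$ be an $\mathcal F_0$-measurable integer with $1\le m\le A$ such that the sweep surely has at least $m$ noisy updates. Just before each of the first $m$ of them, $Z\le A+2(m-1)\le3A$, so $Z+4\le7A$. The event that the $j$-th update is one of the first $m$ noisy updates lies in $\mathcal F_{j-1}$, and exactly $m$ of these events occur. Summing over $j$,
\begin{equation}\label{eq:m-drop}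
\mathbb E[\varphi(A')\mid\mathcal F_0]\le\varphi(A)-\tfrac1{100}\,m\,(7A)^{-7/4}.
\end{equation}
If $Y\ge1$, take $m=\lceil Y/2\rceil$; this is allowed by Lemma~\ref{lem:many-noise} and by $Y\le|\{d>0\}|\le A$. If $Y=0$, use Lemma~\ref{lem:one-noise}. Either $m=1$ is allowed in \eqref{eq:m-drop}, or $Z_0\le A-1$, in which case concavity gives
\[
\mathbb E[\varphi(A')\mid\mathcal F_0]\le\varphi(A-1)\le\varphi(A)-\tfrac14(A+4)^{-3/4}\le\varphi(A)-\tfrac14(5A)^{-3/4}\le\varphi(A)-cA^{-7/4}.\qedhere
\]
\end{proof}

\section{Coalescence and the upper bound}\label{sec:coalescence}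

\begin{proposition}\label{prop:upper}
There is a universal constant $C_2$ such that for every direction sequence $\omega$ and every $\beta\ge0$,
\[
\max_\xi\|P^\omega_{(n-1)T}(\xi,\cdot)-\mu\|\le C_2e^{-\beta/16}\qquad\text{for}\qquad T=2n^2+\Big\lceil\frac{\log k+\beta}{2\kappa}\Big\rceil .
\]
\end{proposition}

Fix $\beta\ge0$ and let $T_1=n^2+\lceil(\log k+\beta)/(2\kappa)\rceil$, the end of the drift phase. By \eqref{eq:decay}, for all $T\ge T_1$,
\begin{equation}\label{eq:phase-one}
\mathbb E\,d_T(x)\le2\sqrt k\,e^{-\beta/2},\qquad\mathbb EA_T\le2n\sqrt k\,e^{-\beta/2}.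
\end{equation}
We have $d\le|N^+-\mathbb EN^+|+|N^--\mathbb EN^-|+\mathbb Ed$, and the cube of a sum of three nonnegative numbers is at most $9$ times the sum of their cubes. Corollary~\ref{cor:concentration}(i) applies to both trajectories, so with \eqref{eq:phase-one},
\begin{equation}\label{eq:third}
\mathbb E\sum_xd_T(x)^3\le C_1nk^{3/2},\qquad T\ge T_1 .
\end{equation}

\subsection{Regular sweeps}

Put $a_0=n\sqrt k$. At area $A\approx a_0$, the bound \eqref{eq:third} forces $d$ to be positive on a constant fraction of the path; blocks of length a large multiple of $n/k$ are mostly mixed, so $Y$ is of order $k$, as Section~\ref{sec:one} requires. At area $A\approx2^{-i}a_0$ the whole area could fit into a fraction $2^{-3i/2}$ of the path, so the non-mixed blocks must be rarer than that. A slightly longer block length achieves this, because the probability of not being mixed decays exponentially in the length.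

Let $K\ge1$ be a parameter, to be chosen at the end. For $i\ge0$ put
\[
L_i=5+\tfrac32\log K+2i,\qquad w_i=1+\lceil L_in/k\rceil .
\]
Since $n/k\ge2$, we have $L_in/k\ge10$ and so $3\le w_i\le2L_in/k$. Let $R_i$ be the number of indices lying in non-mixed interior blocks of length $w_i$. Under $\mu$, a given set of $w_i-1$ sites has no particle with probability
\[
\prod_{j=0}^{k-1}\frac{(n-w_i+1-j)_+}{n-j}\le\Big(1-\frac{w_i-1}n\Big)^k\le e^{-(w_i-1)k/n}\le e^{-L_i},
\]
and no hole with probability $\prod_{j=0}^{w_i-2}\frac{(k-j)_+}{n-j}\le(k/n)^{w_i-1}\le2^{-(w_i-1)}\le e^{-(w_i-1)k/n}\le e^{-L_i}$, where we used $k/n\le\frac12<\log2$. Since $N^{\mathrm{st}}_T$ has law $\mu$, we get $\mathbb ER_i\le2ne^{-L_i}$ for every sweep.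

Call sweep $T$ \emph{regular} if at its start
\[
\text{(R1)}\quad\sum_xd_T(x)^3\le Knk^{3/2},\qquad\qquad\text{(R2)}\quad R_i\le4K2^ine^{-L_i}\ \text{ for all }i\ge0 .
\]
By Markov's inequality and \eqref{eq:third}, for $T\ge T_1$,
\begin{equation}\label{eq:regular}
\mathbb P(\text{sweep $T$ is not regular})\le\frac{C_1}K+\sum_{i\ge0}\frac{2^{-i-1}}K\le\frac CK .
\end{equation}

\begin{lemma}\label{lem:drift}
Let $\mathcal G_T$ be the past at the start of sweep $T$. If sweep $T$ is regular and $1\le A_T\le a_0$, then
\[
\mathbb E[\varphi(A_{T+1})\mid\mathcal G_T]\le\varphi(A_T)-c\,n^{-7/4}k^{1/8}K^{-1}.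
\]
\end{lemma}

The size of the drop is the natural one: $\varphi(a_0)\le n^{1/4}k^{1/8}$ is $n^2$ times $n^{-7/4}k^{1/8}$.

\begin{proof}
Write $A=A_T$ and $d=d_T$. Choose $i\ge0$ with $2^{-i-1}a_0<A\le2^{-i}a_0$, and put $L=L_i$, $w=w_i$. We use $L\le5(1+\log K)(1+i)$ together with $1+\log K\le CK^{1/2}$ and $1+i\le C2^{i/4}$; these give
\begin{equation}\label{eq:L}
L\le CK^{1/2}2^{i/4}.
\end{equation}
The first and last blocks are never counted in $Y$, and they could carry all the area when $k$ is small compared with $2^{3i/2}$. In that range the area is so small that a single noisy update suffices. This leads to two cases.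

\emph{Case 1: $k\ge64LK^{1/2}2^{3i/2}$.} Let $X$ be the union of the non-mixed interior blocks and the first and last blocks. By (R2),
\[
|X|\le R_i+2w\le4K2^ine^{-L}+\frac{4Ln}k\le\tfrac18\,n\,2^{-3i/2}K^{-1/2}.
\]
Indeed each of the two terms is at most half of the right side: the first because $e^L=e^5K^{3/2}e^{2i}\ge64K^{3/2}2^{5i/2}$, the second by the case assumption. By H\"older's inequality and (R1),
\[
\sum_{x\in X}d_x\le|X|^{2/3}(Knk^{3/2})^{1/3}\le2^{-i-2}n\sqrt k<\tfrac12A .
\]
So the $Y$ mixed interior blocks that meet $\{d>0\}$ carry area at least $A/2$, and H\"older's inequality again gives $A/2\le(Yw)^{2/3}(Knk^{3/2})^{1/3}$. With $w\le2Ln/k$,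
\[
Y\ge\frac{(A/2)^{3/2}}{wK^{1/2}n^{1/2}k^{3/4}}\ge\frac{cA^{3/2}k^{1/4}}{n^{3/2}K^{1/2}L}.
\]
By \eqref{eq:drop}, $A\le2^{-i}n\sqrt k$ and \eqref{eq:L}, the drop is at least
\[
cYA^{-7/4}\ge\frac{cA^{-1/4}k^{1/4}}{n^{3/2}K^{1/2}L}\ge c\,n^{-7/4}k^{1/8}\,\frac{2^{i/4}}{K^{1/2}L}\ge c\,n^{-7/4}k^{1/8}K^{-1}.
\]

\emph{Case 2: $k<64LK^{1/2}2^{3i/2}$.} By \eqref{eq:L}, $k\le CK2^{7i/4}$. By \eqref{eq:drop} the drop is at least
\[
cA^{-7/4}\ge c\,2^{7i/4}n^{-7/4}k^{-7/8}\ge c\,n^{-7/4}k^{1/8}K^{-1}.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:exponent}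
For a potential of order $a^\alpha$ with $0<\alpha<1$, the drop per noisy update scales as $A^{\alpha-2}$, and $Y$ scales as $A^{3/2}/L$. The product $A^{\alpha-1/2}/L_i$ at $A\approx2^{-i}a_0$ carries the factor $2^{(1/2-\alpha)i}/L_i$, which stays bounded below in $i$ only if $\alpha<\frac12$. We take $\alpha=\frac14$.
\end{remark}

\subsection{Proofs of the upper bounds}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
By Lemmas~\ref{lem:potential} and~\ref{lem:drift}, for every $T$,
\[
\mathbb E\varphi(A_{T+1})\le\mathbb E\varphi(A_T)-c\,n^{-7/4}k^{1/8}K^{-1}\,\mathbb P(T\text{ regular},\ 1\le A_T\le a_0).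
\]
By Jensen's inequality and \eqref{eq:phase-one}, $\mathbb E\varphi(A_{T_1})\le(\mathbb EA_{T_1})^{1/4}\le2n^{1/4}k^{1/8}e^{-\beta/8}$. Summing over $n^2$ sweeps and using $\varphi\ge0$,
\[
\sum_{T=T_1}^{T_1+n^2-1}\mathbb P(T\text{ regular},\ 1\le A_T\le a_0)\le CKe^{-\beta/8}n^2 .
\]
For $T\ge T_1$ we have $\mathbb P(A_T>a_0)\le2e^{-\beta/2}$ by \eqref{eq:phase-one} and Markov's inequality, and
\[
\mathbb P(A_T\ge1)\le\mathbb P(T\text{ regular},\ 1\le A_T\le a_0)+\mathbb P(T\text{ not regular})+\mathbb P(A_T>a_0).
\]
The events $\{A_T\ge1\}$ decrease in $T$, so $\mathbb P(A_{T_1+n^2}\ge1)$ is at most the average of the left side over the $n^2$ sweeps. With \eqref{eq:regular} and the choice $K=e^{\beta/16}\ge1$,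
\[
\mathbb P(A_{T_1+n^2}\ge1)\le CKe^{-\beta/8}+\frac CK+2e^{-\beta/2}\le Ce^{-\beta/16}.
\]
This holds for both pairs in \eqref{eq:coupling}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Take $\beta=16\max(0,\log(C_2/\varepsilon))\le C(1+\log\frac1\varepsilon)$ and $T$ as in Proposition~\ref{prop:upper}. At time $(n-1)T$ the distance to $\mu$ is at most $\varepsilon$ for every $\omega$ and every start, and by \eqref{eq:quench} also for random directions. By \eqref{eq:kappa} and $n\log k\le n^3$,
\[
(n-1)T\le n(2n^2+1)+\frac n2\Big(\frac{n^2}{\pi^2}+C\Big)(\log k+\beta)\le\frac{n^3}{2\pi^2}\log k+C(1+\beta)n^3.\qedhere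
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cutoff}]
The hypothesis says that $k'\to\infty$, so Theorem~\ref{thm:sharp}(1) gives $t_{\mathrm{mix}}(\varepsilon)\le(1+o(1))\frac{n^3}{2\pi^2}\log k'$. The bound \eqref{eq:known-lower} with $1-\varepsilon$ in place of $\varepsilon$ gives
\[
t_{\mathrm{mix}}(\varepsilon)\ge\frac{n^3}{2\pi^2}\Big(\log k'-\log\frac{c\log k'}{1-\varepsilon}\Big)=(1-o(1))\frac{n^3}{2\pi^2}\log k' .
\]
Theorem~\ref{thm:sharp}(2), whose proof below does not use \eqref{eq:known-lower}, gives the same lower bound.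
\end{proof}

\section{The lower bound}\label{sec:lower}

Let $n\ge3$, so that $\lambda\le\frac12$. Start from $\eta^{\max}$ and test with the slowest mode,
\[
\Phi(\eta)=\sum_{x=1}^{n-1}\psi_xN_x,\qquad\psi_x=\sin\theta x .
\]
We show that the mean of $\Phi$ differs from its equilibrium value by more than its standard deviation. Three points need care. The vector $\psi$ is not an eigenvector of the sweeps, so its coefficient decays geometrically only up to an error. Convexity \eqref{eq:quench} goes the wrong way for lower bounds, so we need the mean to be nearly the same for all $\omega$. And in the middle of a sweep the configuration alone does not determine the next update, so we do not rely on monotonicity of the distance in $t$ and bound it at every time.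

\subsection{The mean}

Fix $\omega$. Let $v_{(t)}(x)=\mathbb E^\omega N_x^{\max}-kx/n$ at time $t$, and $v_T=v_{((n-1)T)}$. This is the vector of Section~\ref{sec:linear} for the pair $(N^{\max},N^{\mathrm{st}})$, and we use $\mathcal E_T$ and $z_T=v_T-v_{T+1}$ accordingly. Put $f^\omega_{(t)}=\sum_{x=1}^{n-1}\psi_xv_{(t)}(x)$, which is the mean of $\Phi$ at time $t$ minus its mean under $\mu$, and write $f_T$ for its value after $T$ sweeps; $f_0$ does not depend on $\omega$. The rate that appears is
\[
r=\frac{\cos\theta}{2-\cos\theta}=\frac{1-\lambda}{1+\lambda}\in(0,1).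
\]
We compare it with $e^{-\kappa}$. First, $r\le e^{-\kappa}$, because $(1+\lambda)^2-(1-\lambda)^2(1+4\lambda)=8\lambda^2-4\lambda^3\ge0$. Second, for $\lambda\le\frac12$ the series $\log\frac{1+\lambda}{1-\lambda}=2\sum_{j\ge0}\frac{\lambda^{2j+1}}{2j+1}$ gives $\log\frac1r\le2\lambda+C\lambda^3\le\theta^2+C\theta^6$, and with \eqref{eq:kappa}, $\log\frac1r-\kappa\le C\lambda^2\le C/n^4$. Hence
\begin{equation}\label{eq:rates}
\log\tfrac1r\le\theta^2+C\theta^6,\qquad e^{\kappa n^2}\le r^{-n^2}\le C,\qquad r^T\le e^{-\kappa T}\le Cr^T\ \text{ for }0\le T\le n^4 .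
\end{equation}

\begin{lemma}\label{lem:mean}
We have $f_0\ge cnk$. For every $\omega$ and every time $t$ with $T=\lfloor t/(n-1)\rfloor\le n^4$,
\[
|f^\omega_{(t)}-r^Tf_0|\le\delta\,r^Tf_0,\qquad\delta=\frac{C(1+T/n^2)}{\sqrt n}.
\]
\end{lemma}

\begin{proof}
\emph{Initial value.} We have $v_0(x)=\min(x,k)-kx/n\ge0$. For $x\in[\frac n2,\frac{3n}4]$ we have $x\ge k$, so $v_0(x)=k(1-x/n)\ge k/4$, and $\psi_x\ge\sin\frac{3\pi}4$. The interval contains one integer for $n=3$ and at least $\lfloor n/4\rfloor\ge n/8$ integers for $n\ge4$.

\emph{Recursion.} Let $\chi_x=\cos\theta x$ and $g_T=\sum_{x=1}^{n-1}\chi_xv_T(x)$. For a left-to-right sweep, multiply $2v'(x)=v'(x-1)+v(x+1)$ by $\psi_x$ and sum over $1\le x\le n-1$. Shifting indices, with $\psi_0=\psi_n=0$ and $v$, $v'$ vanishing at $0$ and $n$, gives $2f'=\sum_x\psi_{x+1}v'(x)+\sum_x\psi_{x-1}v(x)$. Since $\psi_{x\pm1}=\cos\theta\,\psi_x\pm\sin\theta\,\chi_x$,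
\[
(2-\cos\theta)f'=\cos\theta\,f+\sin\theta\,(g'-g).
\]
For a right-to-left sweep $2v'(x)=v(x-1)+v'(x+1)$, the roles of $\psi_{x+1}$ and $\psi_{x-1}$ are exchanged, and the last term changes sign. In both cases $|f'-rf|\le\theta|g'-g|\le\theta\sqrt n\,|z|$. Iterating,
\begin{equation}\label{eq:duhamel}
|f_T-r^Tf_0|\le\theta\sqrt n\sum_{s<T}r^{T-1-s}|z_s| .
\end{equation}
The energy identity controls the total movement: $\sum_{s\in I}|z_s|^2\le\frac12\mathcal E_{\min I}$ for an interval $I$ of sweeps, so by the Cauchy--Schwarz inequality $\sum_{s\in I}|z_s|\le(|I|\,\mathcal E_{\min I})^{1/2}$.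

\emph{Terms with $s<n^2$.} Here $r^{T-1-s}\le r^Tr^{-n^2}\le Cr^T$. We have $|z_0|\le\sqrt{\mathcal E_0}\le k$ by \eqref{eq:initial}, and Lemma~\ref{lem:nash} with $b=2k$ on the intervals $[2^j,2^{j+1})$ gives
\[
\sum_{s<n^2}|z_s|\le k+\sum_{j:\,2^j<n^2}\big(2^j\cdot12k^22^{-j/2}\big)^{1/2}\le k+Ck\sum_{j:\,2^j<n^2}2^{j/4}\le Ck\sqrt n .
\]
These terms contribute at most $\theta\sqrt n\cdot Cr^T\cdot Ck\sqrt n\le Ckr^T$ to \eqref{eq:duhamel}.

\emph{Terms with $jn^2\le s<(j+1)n^2$, $1\le j\le T/n^2$.} By \eqref{eq:decay}, the sum of $|z_s|$ is at most $n\sqrt{12k^2/n}\,e^{-\kappa(j-1)n^2}$, and for $s<T$ we have $r^{T-1-s}\le e^{-\kappa(T-1-s)}\le e^{-\kappa T}e^{\kappa(j+1)n^2}$. Each $j$ contributes at most $\theta\sqrt n\cdot\sqrt{12n}\,k\,e^{2\kappa n^2}e^{-\kappa T}\le Ckr^T$, by \eqref{eq:rates}. Altogether $|f_T-r^Tf_0|\le Ck(1+T/n^2)r^T$.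

\emph{Inside a sweep.} Each coordinate is updated once per sweep, so $v_{(t)}(x)$ equals $v_T(x)$ or $v_{T+1}(x)$, and $|f^\omega_{(t)}-f_T|\le\sqrt n\,|z_T|\le\sqrt{n\mathcal E_T}$. For $T\ge n^2$ this is at most $\sqrt{12}\,k\,e^{-\kappa(T-n^2)}\le Ckr^T$. For $T<n^2$ it is at most $\sqrt{nk}\le C\sqrt n\,k\,r^T$, since $r^T\ge c$. Adding the errors and dividing by $r^Tf_0\ge cnkr^T$ gives the lemma.
\end{proof}

\subsection{From mean and variance to distance}

\begin{lemma}\label{lem:second}
Let $\nu,\mu$ be probability laws on a finite set, $\Phi$ a real function, and $\bar f=\nu(\Phi)-\mu(\Phi)\ne0$. Then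
\[
\|\nu-\mu\|\ge\frac{\bar f^2}{\bar f^2+2\operatorname{Var}_\nu\Phi+2\operatorname{Var}_\mu\Phi}.
\]
\end{lemma}

\begin{proof}
Add a constant to $\Phi$ so that $\nu(\Phi)=\bar f/2=-\mu(\Phi)$. Summing over the points where $\nu+\mu>0$, the Cauchy--Schwarz inequality gives
\[
\bar f^2=\Big(\sum\Phi\,(\nu-\mu)\Big)^2\le\sum\Phi^2(\nu+\mu)\cdot\sum\frac{(\nu-\mu)^2}{\nu+\mu}\le\big(\operatorname{Var}_\nu\Phi+\operatorname{Var}_\mu\Phi+\tfrac12\bar f^2\big)\cdot2\|\nu-\mu\|,
\]
because $(\nu-\mu)^2/(\nu+\mu)\le|\nu-\mu|$.
\end{proof}

\begin{proposition}\label{prop:lower}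
There are universal constants $n_0$ and $C_3$ such that for $n\ge n_0$ and every integer $t$ with $0\le2\pi^2t/n^3\le n^{1/4}$,
\[
\max_\xi\|P_t(\xi,\cdot)-\mu\|\ge\frac1{1+C_3e^\beta+C_3n^{-1/2}},\qquad\beta=\frac{2\pi^2t}{n^3}-\log k .
\]
The same holds with $P_t^\omega$ in place of $P_t$, for every $\omega$.
\end{proposition}

\begin{proof}
Let $T=\lfloor t/(n-1)\rfloor$. The range of $t$ gives $T\le Cn^{9/4}$, so for $n\ge n_0$ we have $T\le n^4$ and $\delta\le Cn^{-1/4}\le\frac12$ in Lemma~\ref{lem:mean}. Write $\Phi(\eta)=\sum_y\Psi(y)\eta(y)$ with $\Psi(y)=\sum_{x=y}^{n-1}\psi_x\in[0,n]$. By Corollary~\ref{cor:concentration}(ii), the variance of $\Phi$ is at most $kn^2$ under $\mu$ and under $P_t^\omega(\eta^{\max},\cdot)$ for each $\omega$. Let $\nu=P_t(\eta^{\max},\cdot)$. The variance under $\nu$ is the average of the conditional variances given $\omega$ plus the variance of the conditional mean $\mu(\Phi)+f^\omega_{(t)}$. By Lemma~\ref{lem:mean},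
\[
\operatorname{Var}_\nu\Phi\le kn^2+\mathbb E_\omega\big(f^\omega_{(t)}-r^Tf_0\big)^2\le kn^2+\delta^2r^{2T}f_0^2,\qquad\bar f=\mathbb E_\omega f^\omega_{(t)}\ge\tfrac12r^Tf_0\ge cnkr^T .
\]
Lemma~\ref{lem:second} gives
\[
\|\nu-\mu\|\ge\Big(1+\frac{4kn^2}{\bar f^2}+\frac{2\delta^2r^{2T}f_0^2}{\bar f^2}\Big)^{-1}\ge\Big(1+\frac C{kr^{2T}}+8\delta^2\Big)^{-1}.
\]
For fixed $\omega$ the same computation applies without the term $8\delta^2$. Now $8\delta^2\le Cn^{-1/2}$, and by \eqref{eq:rates} and $0\le\log k+\beta\le n^{1/4}$,
\[
2T\log\frac1r\le\frac{2t}{n-1}(\theta^2+C\theta^6)\le(\log k+\beta)\Big(1+\frac Cn\Big)\le\log k+\beta+C .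
\]
So $kr^{2T}\ge ce^{-\beta}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
Let $\tau=\log k+\log\frac{1-\varepsilon}{4C_3\varepsilon}$. If $\tau<0$ there is nothing to prove, with $C\ge\log(4C_3)$. Otherwise choose $n(\varepsilon)\ge n_0$ such that for $n\ge n(\varepsilon)$ both $\log n+\log\frac{1-\varepsilon}{4C_3\varepsilon}\le n^{1/4}$ and $C_3n^{-1/2}\le\frac{1-\varepsilon}{4\varepsilon}$. For every integer $t\ge0$ with $2\pi^2t/n^3\le\tau$, Proposition~\ref{prop:lower} applies and $C_3e^\beta\le\frac{1-\varepsilon}{4\varepsilon}$, so the distance at time $t$ is at least $\big(1+\frac{1-\varepsilon}{2\varepsilon}\big)^{-1}>\varepsilon$. Hence $t_{\mathrm{mix}}(\varepsilon)>\frac{n^3}{2\pi^2}\tau$, for random and for deterministic directions.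
\end{proof}

\section{The window and the cutoff criterion}\label{sec:window}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]
Parts (1) and (2) give $|t_{\mathrm{mix}}(\varepsilon)-\frac{n^3}{2\pi^2}\log k'|\le C_\varepsilon n^3$ for $n\ge n(\varepsilon)$. For $n<n(\varepsilon)$ the upper bound still holds, and the lower bound follows from $t_{\mathrm{mix}}\ge0$ once $C_\varepsilon\ge\log n(\varepsilon)$.

Applying this to $\varepsilon$ and to $1-\varepsilon$ gives $t_{\mathrm{mix}}(\varepsilon)-t_{\mathrm{mix}}(1-\varepsilon)\le C_\varepsilon'n^3$. For the reverse bound let $\varepsilon\le\frac12$. Part (1) gives $t_{\mathrm{mix}}(1-\varepsilon)\le\frac{n^3}{2\pi^2}\log k'+Cn^3$, since $\log\frac1{1-\varepsilon}\le\log2$. Subtracting this from part (2), for $n\ge n(\varepsilon)$,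
\[
t_{\mathrm{mix}}(\varepsilon)-t_{\mathrm{mix}}(1-\varepsilon)\ge\frac{n^3}{2\pi^2}\Big(\log\frac{1-\varepsilon}\varepsilon-C_4\Big)
\]
with a universal $C_4$. This is at least $\frac{n^3}{2\pi^2}$ when $\varepsilon$ is below the universal constant at which $\log\frac{1-\varepsilon}\varepsilon=C_4+1$.

If $k'\to\infty$, there is cutoff by Theorem~\ref{thm:cutoff}. If $k'\not\to\infty$, then $k'$ is bounded along a subsequence, and along it part (1) gives $t_{\mathrm{mix}}(\frac14)\le C_0n^3$ for some $C_0$. Choose $\varepsilon$ so small that $\frac1{2\pi^2}\big(\log\frac{1-\varepsilon}\varepsilon-C\big)\ge2C_0$. Part (2) then gives $t_{\mathrm{mix}}(\varepsilon)\ge2C_0n^3\ge2\,t_{\mathrm{mix}}(\frac14)$ for large $n$ along the subsequence, so there is no cutoff.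
\end{proof}

\begin{thebibliography}{9}

\bibitem{NN}
Danny Nam and Evita Nestoridi,
\emph{Cutoff for the cyclic adjacent transposition shuffle},
arXiv:1805.10508 (2018).

\end{thebibliography}
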